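# Pulling back elementary embeddings: division in free left distributive algebras

## 1. The cuts of a labeled tree

We begin with a way of cutting a tree from left to right.

A *left distributive* (LD) algebra is a set with one binary operation, written as juxtaposition, satisfying $a(bc)=(ab)(ac)$. Products associate to the left: $abc=(ab)c$. A *term* over a nonempty set $X$ of letters is a finite binary tree whose leaves carry letters; the tree with left subtree $t_0$ and right subtree $t_1$ is $t_0t_1$. Two terms are *LD-equivalent* if one can be changed into the other by applying the law, in either direction, to subterms. The free LD algebra $F_X$ is the set of terms over $X$ modulo LD-equivalence, and the *value* of a term is its class in $F_X$. We write $F_1=F_{\{x\}}$. Subterms have addresses, which are $0/1$-strings ($0$ is left, $1$ is right); the subterm of $T$ at $\beta$ is $T_\beta$.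

**Words.** A *word* over $F_X$ is a finite sequence $u=(u_1,\dots,u_s)$, $s\ge 0$, of elements of $F_X$. It acts on $F_X$ by $ur=u_1(u_2(\cdots(u_sr)))$; the empty word $\emptyset$ acts as the identity. Concatenation is $u^\frown v$, so $(u^\frown v)r=u(vr)$. For $\ell\in F_X$ and a word $a$, put $\ell a=(\ell a_1,\dots,\ell a_s)$. Applying the LD law once per entry gives, for all words $u,a$ and all $\ell,r,s\in F_X$,
$$u(rs)=(ur)(us),\qquad \ell(ar)=(\ell a)(\ell r).\qquad(1)$$
In particular left translation by an element, or by a word, is an endomorphism of $F_X$. Note the difference between $\ell a$ (multiply every entry by $\ell$) and $(\ell)^\frown a$ (put $\ell$ in front). For $a=(b)$, the first sends $r$ to $(\ell b)r$ and the second sends $r$ to $\ell(br)$.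

**Cuts.** Let $T$ be a term with leaves $1,\dots,m$ from left to right, leaf $i$ carrying the letter $z_i$. Walk from the root to leaf $i$. Each time you turn right, record the value of the left sibling you pass. The word recorded, from top to bottom, is $c_i$, and the $i$-th *cut* is $v_i=c_iz_i$.

**Example.** For $T=x_1(x_2x_1)$ the cuts are $x_1,\ x_1x_2,\ x_1(x_2x_1)$. For $T'=(x_1x_2)(x_1x_1)$, which has the same value, the words are $c_1=\emptyset$, $c_2=(x_1)$, $c_3=(x_1x_2)$, $c_4=(x_1x_2,\,x_1)$, and the cuts are
$$x_1,\qquad x_1x_2,\qquad (x_1x_2)x_1,\qquad (x_1x_2)(x_1x_1)=x_1(x_2x_1).$$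
Passing from $T$ to $T'$ kept the old cuts and inserted one new cut, the product of the cut $x_1x_2$ and the cut $x_1$. This is typical, as we shall see in Section 7.

In general $c_1=\emptyset$. The path to the last leaf always turns right, so $v_m$ is the value of $T$. The left siblings on the path to leaf $i$ contain only leaves before $i$, so $c_i$ depends only on the shape of $T$ and the labels of the leaves $<i$.

How does one cut lead to the next? For $i<m$ let $\beta$ be the address where the paths to leaves $i$ and $i+1$ separate: $i$ is the last leaf of $T_{\beta0}$ and $i+1$ is the first leaf of $T_{\beta1}$. Let $i'\le i$ be the first leaf of $T_{\beta0}$, and let $c_\beta$ be the word of left siblings on the path to $\beta$. From $\beta$ to leaf $i'$ one only turns left, so $c_{i'}=c_\beta$. From $\beta0$ to leaf $i$ one only turns right, so $v_i=c_\beta T_{\beta0}$. Finally $c_{i+1}=c_\beta{}^\frown(T_{\beta0})$. Hence, by (1), for all $r$,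
$$c_{i+1}r=c_\beta(T_{\beta0}r)=(c_\beta T_{\beta0})(c_\beta r)=v_i(c_{i'}r).\qquad(2)$$
So $v_{i+1}=v_i(c_{i'}z_{i+1})$: each cut is the previous one multiplied on the right by something. In a one-letter term, (2) reads $v_{i+1}=v_iv_{i'}$.

If $T_0$ is a subterm of $T$ at an address $0^j$ ($j\ge0$; an *iterated left subterm*, *proper* if $j\ge1$), then no left sibling is passed on the way to $0^j$, so the cuts of $T_0$ are the first cuts of $T$.

What are cuts for? We want to decide when $\ell\in F_X$ divides $p\in F_X$ on the left, that is, when $p=\ell c$ for some $c\in F_X$. We shall represent $p$ by a well chosen term, walk along its cuts, and at each cut keep track of how far we are from the nearest left multiple of $\ell$. The answer settles a question about large cardinal embeddings.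

## 2. Pullbacks in $\mathcal E_\lambda$ and the equation $\ell p=(\ell\ell)p$

Let $\lambda$ be a limit ordinal and $\mathcal E_\lambda$ the set of nontrivial elementary embeddings $j:V_\lambda\to V_\lambda$. We assume $\mathcal E_\lambda\ne\emptyset$, a rank-to-rank large cardinal hypothesis. Each $j\in\mathcal E_\lambda$ extends to $j^+:V_{\lambda+1}\to V_{\lambda+1}$ by $j^+(A)=\bigcup_{\alpha<\lambda}j(A\cap V_\alpha)$. An embedding $k\in\mathcal E_\lambda$ is a set of pairs, hence a subset of $V_\lambda$, and one defines *application* by
$$jk=j^+(k)=\bigcup_{\alpha<\lambda}j(k\cap V_\alpha).$$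
The facts we need are that $jk\in\mathcal E_\lambda$ and that application is left distributive: $j(kl)=(jk)(jl)$. So $\mathcal E_\lambda$ is an LD algebra.

To get used to application, note that
$$(jk)(j(a))=j(k(a))\qquad\text{for all } a\in V_\lambda.$$
Indeed the pair $(a,k(a))$ lies in $k\cap V_\alpha$ for some $\alpha<\lambda$, so $(j(a),j(k(a)))\in j(k\cap V_\alpha)\subseteq jk$.

**Definition.** For $\ell,p\in\mathcal E_\lambda$, the *pullback* $\ell^{-1}p$ exists if there is $q\in\mathcal E_\lambda$ with $\ell q=p$; then $\ell^{-1}p=q$.

Such a $q$ is unique because $\ell^+$ is injective. One can see it from the displayed formula: if $\ell q=\ell q'$ then $\ell(q(a))=(\ell q)(\ell(a))=(\ell q')(\ell(a))=\ell(q'(a))$, so $q(a)=q'(a)$ for every $a$. As a trivial example, the pullback of $jk$ by $j$ is $k$.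

For $k_1,\dots,k_n\in\mathcal E_\lambda$, let $\mathcal A_{k_1,\dots,k_n}$ be the closure of $\{k_1,\dots,k_n\}$ under application. It is *free* if the natural homomorphism from the free LD algebra on $x_1,\dots,x_n$, sending $x_i\mapsto k_i$, is an isomorphism. Laver's theorem says that $\mathcal A_j$ is always free on one generator. It is also known that for $\ell,p\in\mathcal A_j$ the pullback $\ell^{-1}p$ exists if and only if it lies in $\mathcal A_j$, if and only if $\ell$ divides $p$ in $\mathcal A_j$.

The question is about several generators, and appears as a conjecture in Scott Cramer, Meng-Che "Turbo" Ho, Sheila K. Miller Edwards, and Nam Trang, "Free Left Distributive Algebras and a Canonical Extension", arXiv:2604.08768 (2026): *if $\mathcal A_{k_1,\dots,k_n}$ is free, $\ell,p\in\mathcal A_{k_1,\dots,k_n}$, and $\ell^{-1}p$ exists, must $\ell^{-1}p$ lie in $\mathcal A_{k_1,\dots,k_n}$?* In other words, can an embedding from outside the algebra be multiplied into it by an element of the algebra? We prove that the conjecture is true.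

**Theorem A.** Let $\mathcal A=\mathcal A_{k_1,\dots,k_n}\subseteq\mathcal E_\lambda$ be free on $k_1,\dots,k_n$ and let $\ell,p\in\mathcal A$. The following are equivalent:

1. $\ell^{-1}p$ exists;
2. $\ell^{-1}p$ exists and lies in $\mathcal A$;
3. $p=\ell c$ for some $c\in\mathcal A$;
4. $\ell p=(\ell\ell)p$.

**Theorem B.** Let $F$ be a free LD algebra on a nonempty set $X$ and $\ell,p\in F$. The following are equivalent:

* (i) $p=\ell c$ for some $c\in F$;
* (ii) there are an LD algebra $B\supseteq F$ and $q\in B$ with $\ell q=p$;
* (iii) $\ell p=(\ell\ell)p$.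

The implication (1)⇒(2) of Theorem A is the conjecture. Condition (4) has a simple origin. If $q$ is an unknown element outside the algebra with $\ell q=p$, then
$$\ell p=\ell(\ell q)=(\ell\ell)(\ell q)=(\ell\ell)p,$$
and $q$ has disappeared: both ends lie in the algebra.

**Theorem A follows from Theorem B.** The purpose of this step is to leave set theory. By freeness identify $\mathcal A$ with $F_X$, $|X|=n$.

* (1)⇒(4): this is the displayed computation, carried out in $\mathcal E_\lambda$.
* (4)⇒(3): this is (iii)⇒(i) of Theorem B.
* (3)⇒(2): if $p=\ell c$ with $c\in\mathcal A$, then $c$ is the unique preimage of $p$ under $\ell^+$ in $\mathcal E_\lambda$, so $\ell^{-1}p=c\in\mathcal A$.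
* (2)⇒(1) is trivial.

In Theorem B, (i)⇒(ii) is trivial (take $B=F$), and (ii)⇒(iii) is the same computation in $B$. So everything rests on (iii)⇒(i).

The one deep fact that we cite concerns $F_1$.

**(Irr)** There are no $a,b_1,\dots,b_k\in F_1$, $k\ge1$, with $a=(\cdots((ab_1)b_2)\cdots)b_k$.

It is proved in R. Laver, *The left distributive law and the freeness of an algebra of elementary embeddings*, Adv. Math. 91 (1992), from $\mathcal E_\lambda\ne\emptyset$, and in P. Dehornoy, *Braid groups and left distributive operations*, Trans. AMS 345 (1994), in ZFC.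

## 3. Letters, shapes, and the prefix order

**Letters.** The law $s_0(s_1s_2)\leftrightarrow(s_0s_1)(s_0s_2)$ changes neither the set of letters that occur nor the rightmost letter. So both are defined for elements of $F_X$. If $y\notin X$, then $F_X\subseteq F_{X\cup\{y\}}$: the homomorphism of $F_{X\cup\{y\}}$ onto $F_X$ that sends $y$ to a letter of $X$ and fixes $X$ shows that the natural map $F_X\to F_{X\cup\{y\}}$ is injective. An element of $F_{X\cup\{y\}}$ in which $y$ does not occur lies in $F_X$.

**Shapes.** Let $r\mapsto\bar r$ be the homomorphism $F_X\to F_1$ sending all letters to $x$; for words, $\bar a=(\bar a_1,\dots,\bar a_s)$. The *shape* $\bar t$ of a term $t$ is obtained by replacing all its letters by $x$. The cuts of $\bar t$ are the elements $\bar v_i$, where $v_i$ are the cuts of $t$.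

**Expansions.** A *basic expansion* replaces a subterm $s_0(s_1s_2)$ by $(s_0s_1)(s_0s_2)$. We write $t\Rightarrow t'$, and call $t'$ an *expansion* of $t$, if $t'$ arises from $t$ by finitely many ($\ge0$) basic expansions. Whether a basic expansion is possible at an address depends only on the shape, so an expansion of the shape of $t$ lifts to an expansion of $t$, using the same addresses.

**Order.** Put $q\le p$ if $p=qs_1\cdots s_k$ with $k\ge0$, and $q<p$ if this holds with $k\ge1$. Both relations are transitive. Homomorphisms preserve them, and by (1) so do left translations by elements and by words. If $q<q$ held in $F_X$, projection to $F_1$ would contradict (Irr). So $<$ is irreflexive on every $F_X$, and $\le$ is a partial order. By (2), $v_1<v_2<\cdots<v_m$ for the cuts of any term.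

For a word $u$ write $u\lhd p$ if $uz\le p$ for some letter $z\in X$. Clearly $u\lhd p\le p'$ implies $u\lhd p'$. One also has $u\lhd p$ whenever $p=(ur_1)r_2\cdots r_k$ with $k\ge1$: write $r_1=zs_1\cdots s_j$ with $z$ a letter, so that $ur_1=(uz)(us_1)\cdots(us_j)\ge uz$.

## 4. Confluence and what it says about prefixes

**Lemma 1 (confluence; Dehornoy).** LD-equivalent terms have a common expansion.

**Proof.** The aim is to find, for each $t$, one explicit term $\partial t$ that absorbs every basic expansion of $t$. Define $t*z=tz$ for letters $z$ and $t*(u_0u_1)=(t*u_0)(t*u_1)$. So $t*u$ is $u$ with each leaf $z$ replaced by $tz$. Define $\partial z=z$ and $\partial(t_0t_1)=\partial t_0*\partial t_1$.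

Two remarks. First, $tu\Rightarrow t*u$, by induction on $u$: $t(u_0u_1)\Rightarrow(tu_0)(tu_1)\Rightarrow(t*u_0)(t*u_1)$. Second, if $t\Rightarrow t'$ and $u\Rightarrow u'$ then $t*u\Rightarrow t'*u'$: expand each copy of $t$ to get $t'*u$, then perform the expansions of $u$, which are unaffected by replacing leaves with larger terms.

(a) $t\Rightarrow\partial t$. By induction, $t_0t_1\Rightarrow\partial t_0\,\partial t_1\Rightarrow\partial t_0*\partial t_1$.

(b) *If $t'$ is a basic expansion of $t$, then $t'\Rightarrow\partial t$.* If the expansion takes place inside one factor of $t=t_0t_1$, induction for this factor and (a) for the other give $t'\Rightarrow\partial t_0\,\partial t_1\Rightarrow\partial t$. If it takes place at the root, let $t=s_0(s_1s_2)$ and $A,B,C=\partial s_0,\partial s_1,\partial s_2$. By (a) applied to $s_0s_1$ and $s_0s_2$,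
$$t'=(s_0s_1)(s_0s_2)\Rightarrow(A*B)(A*C).$$
Here $A*C$ is $C$ with each leaf $z$ replaced by $Az$. Distributing $A*B$ down to these subterms $Az$ gives $C$ with each $z$ replaced by $(A*B)(Az)$. On the other hand $\partial t=A*(B*C)$ is $C$ with each $z$ replaced by $A*(Bz)=(A*B)(Az)$, the same term.

(c) *If $t'$ is a basic expansion of $t$, then $\partial t\Rightarrow\partial t'$.* Inside a factor this follows by induction and the second remark. At the root, $\partial t$ is $C$ with $z\mapsto(A*B)(Az)$, while $\partial t'=(A*B)*(A*C)$ is $C$ with $z\mapsto(A*B)*(Az)$. Since $(A*B)(Az)\Rightarrow(A*B)*(Az)$, we get $\partial t\Rightarrow\partial t'$.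

Now if $t\Rightarrow t'$ in $k$ steps then $t'\Rightarrow\partial^kt$. This is trivial for $k=0$. If $t_1$ is the result of the first step, induction gives $t'\Rightarrow\partial^{k-1}t_1$; since $t_1\Rightarrow\partial t$ by (b), repeated use of (c) gives $\partial^{k-1}t_1\Rightarrow\partial^kt$. By (a), any two expansions of $t$ therefore have the common expansion $\partial^Nt$ for $N$ large.

Finally, LD-equivalent terms are joined by a finite zigzag of basic expansions and their inverses. Suppose $t$ and $t'$ have a common expansion $d$. If $t'\Rightarrow t''$ in one step, then $d$ and $t''$ are expansions of $t'$, so they have a common expansion, which is common to $t$ and $t''$. If $t''\Rightarrow t'$ in one step, $d$ itself serves. Induct on the length of the zigzag. $\square$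

**Lemma 2.** If $t_0$ is the subterm of $t$ at $0^j$ and $t\Rightarrow t'$, then for some $j'\ge j$ the subterm of $t'$ at $0^{j'}$ is an expansion of $t_0$.

**Proof.** It suffices to follow the subterm through one step, at address $\beta$. If $\beta$ extends $0^j$ (or equals it), the subterm is expanded in place. If $\beta$ is incomparable with $0^j$, it is unchanged. If $\beta=0^i$ with $i<j$, it lies in the left factor $s_0$ of $s_0(s_1s_2)$, and in $(s_0s_1)(s_0s_2)$ the first copy of $s_0$ sits one level deeper; the subterm moves unchanged to $0^{j+1}$. $\square$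

**Lemma 3.** (a) If $q,q'\le p$ then $q\le q'$ or $q'\le q$. (b) If $q,q'\le p$ and $\bar q=\bar q'$ then $q=q'$. (c) Put $x^{[1]}=x$, $x^{[N+1]}=xx^{[N]}$. For each $t\in F_1$, $tx^{[N]}=x^{[N+1]}$ for all large $N$.

**Proof.** (a) Take terms $QS_1\cdots S_j$ and $Q'S_1'\cdots S_k'$ for $p$, with $Q,Q'$ terms for $q,q'$. By Lemmas 1 and 2 a common expansion has iterated left subterms that expand $Q$ and $Q'$. One of these is an iterated left subterm of the other, and their values are $q,q'$.

(b) Otherwise $q<q'$ or $q'<q$ by (a), and projecting gives $\bar q<\bar q$, against (Irr).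

(c) This is clear for $t=x$. If it holds for $t_0,t_1$, then for large $N$
$$x^{[N+1]}=t_0x^{[N]}=t_0(t_1x^{[N-1]})=(t_0t_1)(t_0x^{[N-1]})=(t_0t_1)x^{[N]}.\qquad\square$$

Part (b) says that below a fixed $p$, an element is determined by its shadow in $F_1$. Part (c) says that any two elements of $F_1$ acquire equal values after multiplication by one suitable power.

## 5. Division by a single letter, by hand

Let $X=\{x_1,x_2\}$ and $\ell=x_1$.

* $p=x_1$ and $p=x_2$. If $p=x_1c$ then $x_1<p$, which projects to $x<x$. So neither is a multiple. What about multiples by an outside $q$? For $p=x_1$ the equation (iii) would read $x_1x_1=(x_1x_1)x_1$, against irreflexivity. For $p=x_2$ it would read $x_1x_2=(x_1x_1)x_2$. Then $x_1x_1$ and $x_1x_2$ would both be $\le x_1x_2$ with equal projections, hence equal by Lemma 3(b), although their rightmost letters differ. So in a free $\mathcal A_{k_1,k_2}$ the pullbacks $k_1^{-1}k_1$ and $k_1^{-1}k_2$ do not exist at all.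
* $p=(x_1x_2)(x_1x_1)$ equals $x_1(x_2x_1)$, a multiple.
* $p=x_2x_1$. Its projection $xx$ is a multiple of $\bar\ell=x$, but $p=x_1c$ would give $x_1\le p$ and $x_2\le p$, hence $x_1=x_2$ by Lemma 3(b). So divisibility cannot be read from the projection.
* $p=(x_1x_1)x_2$. Put $e=x_1(x_1x_1)=(x_1x_1)(x_1x_1)$. Then $\ell p=e(x_1x_2)$ and $(\ell\ell)p=e((x_1x_1)x_2)$. If they were equal, then $e(x_1x_1)\le e((x_1x_1)x_2)=e(x_1x_2)$, and Lemma 3(b) would give $e(x_1x_1)=e(x_1x_2)$, again with different rightmost letters. So (iii) fails, and with it (i).

The last $p$ lies strictly between multiples of $x_1$ in the following sense. Its projection is $(xx)x$, and $xx<(xx)x<x(xx)$, the second inequality because $x(xx)=(xx)(xx)=((xx)x)((xx)x)$. The next section shows that no multiple of $x$ can lie in $[(xx)x,\,x(xx))$.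

## 6. Comparison, reflection, and gaps between multiples

**Lemma 4 (comparison).** For $p,p'\in F_X$: $p\le p'$, or $p'\le p$, or there are a word $e$ and letters $z\ne z'$ with $ez\le p$, $ez'\le p'$. In particular $\le$ is a total order on $F_1$.

**Proof.** The plan is to place both elements in one tree and look for the first leaf where their labels differ. Let $P,P'$ be terms for $p,p'$. By Lemma 3(c) there is a term $C=x^{[N]}$ such that $\bar PC$ and $\bar P'C$ are LD-equivalent. Let $E$ be a common expansion (Lemma 1). By Lemma 2 it has iterated left subterms $E_1,E_2$ expanding $\bar P,\bar P'$. Lift these to expansions $P_1,P_2$ of $P,P'$ with shapes $E_1,E_2$; their values are $p,p'$. By symmetry let $E_2$ be an iterated left subterm of $E_1$.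

If the labels of $P_2$ agree with those of the corresponding leaves of $P_1$, then $P_2$ is an iterated left subterm of $P_1$ and $p'\le p$. Otherwise let $i$ be the first leaf of disagreement. The words $c_i$ of the two trees depend only on the shape and on earlier labels, so they agree; call the common word $e$. The $i$-th cuts are $ez\le p$ and $ez'\le p'$ with $z\ne z'$. Over one letter this last alternative cannot occur. $\square$

The next lemma lets us cancel $\ell$ in relations of the form $\lhd$.

**Lemma 5 (reflection).** Let $\ell,p\in F_X$ and let $w$ be a word over $F_X$. If $\ell w\lhd\ell p$ then $w\lhd p$. In $F_1$: if $b<ax$ ($b\in F_1$, $a$ a word) then $\ell b<(\ell a)x$.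

**Proof.** The idea is to mark the end of $w$ with a new letter that $\ell$ does not touch. Let $(\ell w)z\le\ell p$ with $z\in X$, let $y\notin X$, and let $\eta$ be the endomorphism of $F_{X\cup\{y\}}$ with $\eta(t)=\ell t$ for $t\in X$ and $\eta(y)=y$. On $F_X$ it agrees with $r\mapsto\ell r$, since both are homomorphisms that agree on $X$. Hence $\eta(wy)=(\ell w)y$. Compare $p$ and $wy$ in $F_{X\cup\{y\}}$ by Lemma 4.

*$wy\le p$.* Impossible, since $y$ does not occur in $p$.

*$p<wy$.* Applying $\eta$ gives $(\ell w)z\le\ell p<(\ell w)y$. The two ends have equal projections, so projecting to $F_1$ contradicts (Irr).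

*$et\le p$ and $et'\le wy$ with letters $t\ne t'$.* Since $y$ does not occur in $p$, it occurs neither in $e$ nor in $t$; so $e$ is a word over $F_X$ and $t\in X$. There are two cases.

Case $t'\in X$. Apply $\eta$ to $et'\le wy$ and then substitute $z$ for $y$: $(\ell e)(\ell t')\le(\ell w)z\le\ell p$. Also $(\ell e)(\ell t)=\ell(et)\le\ell p$. These two elements have equal projections, so they are equal by Lemma 3(b). But their rightmost letters are $t'\ne t$, a contradiction.

Case $t'=y$. Now $ey\le wy$, and we show equality. Suppose $ey<wy$. Let $W_1(\cdots(W_sy))$ be a term for $wy$ with $W_1,\dots,W_s$ terms over $X$. Let $G$ be a term for $ey$, and $GR_1\cdots R_k$, $k\ge1$, another term for $wy$. Let $D$ be a common expansion. In every expansion of $W_1(\cdots(W_sy))$ the letter $y$ occurs only as the last leaf of the whole tree: a step $s_0(s_1s_2)\to(s_0s_1)(s_0s_2)$ copies only $s_0$, and neither $s_0$ nor $s_1$ contains the last leaf of the tree. So no proper iterated left subterm of $D$ contains $y$. But $G$ sits at $0^k$ with $k\ge1$, so by Lemma 2 some proper iterated left subterm of $D$ expands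 $G$ and contains $y$. This contradiction gives $ey=wy$. Substituting $t$ for $y$ we get $wt=et\le p$, that is, $w\lhd p$.

For the last claim, suppose $\ell b<(\ell a)x$ fails. By totality $(\ell a)x\le\ell b$, so $ax\le b$ by the first part (the only letter is $x$). This contradicts $b<ax$. $\square$

**Gaps.** Let $\ell\in F_1$ and let $a$ be a word over $F_1$. Since $x\le\ell<\ell x$, we have $(\ell a)x<(\ell a)(\ell x)=\ell(ax)$. We call the half-open interval $[(\ell a)x,\ \ell(ax))$ the *gap* of $a$. No multiple $\ell b$ lies in a gap: by totality either $b<ax$, and then $\ell b<(\ell a)x$ by Lemma 5, or $ax\le b$, and then $\ell(ax)\le\ell b$. For $\ell=x$, the gap of $\emptyset$ is $[x,xx)$ and the gap of $(x)$ is $[(xx)x,\,x(xx))$, the one met in Section 5.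

We shall show that gaps are the only obstruction: an element of $F_1$ in no gap of $\ell$ is a multiple of $\ell$. For this we need terms whose cuts are well placed with respect to the gaps.

## 7. Tame shapes

**Definition.** Fix $\ell\in F_1$. A one-letter term $E$ with cuts $v_1<\cdots<v_m$ is *$\ell$-tame* if for each $i<m$ one of the following holds:

* (I) $v_i=\ell b$ for some $b\in F_1$;
* (II) there is a (possibly empty) word $a$ over $F_1$ with $(\ell a)x\le v_i$ and $v_{i+1}\le\ell(ax)$.

So each cut except the last is a multiple of $\ell$, or it lies in a gap which the next cut does not overshoot. Iterated left subterms of tame terms are tame, because their cuts are initial segments of the cuts.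

**Example.** Let $\ell=x$ and $E=(xx)(xx)$, with cuts $x,\ xx,\ (xx)x,\ (xx)(xx)=x(xx)$. At $i=1$, (II) holds with $a=\emptyset$, because $v_2=\ell x$. At $i=2$, $v_2=\ell x$, so (I). At $i=3$, (II) holds with $a=(x)$: $(\ell a)x=(xx)x=v_3$ and $v_4=x(xx)=\ell(ax)$.

**Lemma 6.** If $L,C$ are one-letter terms and $L$ has value $\ell$, every expansion of $LC$ is $\ell$-tame.

**Proof.** **Step 1: $LC$ is tame.** This starts an induction on the number of basic expansions. Let $L$ have $r$ leaves. For $i<r$ we have $x\le v_i$ and $v_{i+1}\le v_r=\ell\le\ell x$, so (II) holds with $a=\emptyset$. For $i=r$, $x\le v_r=\ell$ and $v_{r+1}=\ell x$, so (II) holds with $a=\emptyset$. For $i>r$, $v_i=\ell\cdot(\text{a cut of }C)$, so (I) holds.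

**Step 2: how a basic expansion changes the cuts.** We want a list of the new consecutive pairs. Let $E$ be tame and let $E'$ arise by replacing $s_0(s_1s_2)$ at $\beta$ by $(s_0s_1)(s_0s_2)$. Let $u$ be the word of left siblings on the path to $\beta$, let $v_\alpha(s)$ denote the cuts of a term $s$, and let $m_0$ be the number of leaves of $s_0$. The cuts of $E$ at leaves below $\beta$ are, in order,
$$w_\alpha:=u\,v_\alpha(s_0)\ (\alpha\le m_0),\qquad u(s_0v_\gamma(s_1)),\qquad u(s_0(s_1v_\delta(s_2))).$$
Those of $E'$ are
$$w_\alpha,\qquad u(s_0v_\gamma(s_1)),\qquad u((s_0s_1)v_\alpha(s_0)),\qquad u((s_0s_1)(s_0v_\delta(s_2))),$$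
and the last group equals $u(s_0(s_1v_\delta(s_2)))$ by the LD law. Cuts at other leaves are unchanged, since the values of left siblings are. Put
$$v^*=u(s_0s_1),\qquad v^{**}=u(s_0(s_1x)).$$
These are the last cut belonging to $s_1$ and its successor in $E$. So $E'$ has the cut sequence of $E$ with the elements
$$u((s_0s_1)v_\alpha(s_0))=v^*w_\alpha\qquad(\alpha=1,\dots,m_0)$$
inserted between $v^*$ and $v^{**}$, as in the example of Section 1.

Let $w_\alpha^+$ be the successor of $w_\alpha$ in $E$: it is $w_{\alpha+1}$ for $\alpha<m_0$, and $w_{m_0}^+=u(s_0x)$. Since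
$$v^*\cdot u(s_0x)=u\big((s_0s_1)(s_0x)\big)=u(s_0(s_1x))=v^{**},$$
the successor of $v^*w_\alpha$ in $E'$ is $v^*w_\alpha^+$ for every $\alpha\le m_0$. All other consecutive pairs of $E'$, except the one that starts at $v^*$, are consecutive pairs of $E$. So only pairs starting at $v^*$ or at some $v^*w_\alpha$ need checking.

**Step 3: the new pairs are tame.** We use that $E$ is tame at $v^*$.

If $v^*$ satisfies (II) in $E$ via $a$, then all the new pairs lie between $v^*$ and $v^{**}$. As $(\ell a)x\le v^*$ and $v^{**}\le\ell(ax)$, they satisfy (II) with the same $a$.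

If $v^*=\ell b$, the pair starting at $v^*$ satisfies (I). For a pair starting at $v^*w_\alpha$ use tameness of $E$ at $w_\alpha$. If $w_\alpha=\ell b'$, then $v^*w_\alpha=(\ell b)(\ell b')=\ell(bb')$, so (I) holds. If $(\ell a)x\le w_\alpha$ and $w_\alpha^+\le\ell(ax)$, put $a'=(b)^\frown a$. Then
$$(\ell a')x=(\ell b)((\ell a)x)\le v^*w_\alpha,\qquad v^*w_\alpha^+\le(\ell b)(\ell(ax))=\ell(b(ax))=\ell(a'x),$$
so (II) holds via $a'$. $\square$

## 8. The one-letter argument, and where it stops

For $\ell,p\in F_X$ consider the condition that for every word $a$ over $F_X$ (including $\emptyset$)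
$$\ell a\lhd p\ \Longrightarrow\ (\ell)^\frown a\lhd p.\qquad(3)$$
For $X=\{x\}$ it says that $(\ell a)x\le p$ implies $\ell(ax)\le p$; that is, $p$ lies in no gap.

**One letter.** Let $\ell,p\in F_1$ satisfy (3), and let $L,P_0$ be terms for $\ell,p$. By Lemma 3(c) choose $C=x^{[N]}$ with $LC$ and $P_0C$ LD-equivalent, and let $E$ be a common expansion. It is $\ell$-tame by Lemma 6. By Lemma 2 a *proper* iterated left subterm $E_0$ of $E$ expands $P_0$. So $p$ is a cut $v_m$ of $E$ but not the last one. By tameness at $m$, either $p=\ell b$ and we are done, or $(\ell a)x\le p<v_{m+1}\le\ell(ax)$ for some word $a$, which puts $p$ in a gap, against (3). Hence $\ell$ divides $p$.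

**Several letters.** Let us repeat this for $F_X$. The tree $E$ lives over one letter, so we compare shapes and obtain, in the bad case, a word $a$ over $F_1$ with $(\bar\ell a)x\le\bar p<\bar\ell(ax)$. To contradict (3) we need a word $\hat a$ over $F_X$ that projects to $a$ and satisfies $\ell\hat a\lhd p$. There may be none. Take $\ell=x_1$, $p=(x_2x_2)x_1$ and $a=(x)$. Then $(\bar\ell a)x=(xx)x=\bar p<x(xx)=\bar\ell(ax)$. But if $\hat a=(\hat a_1)$ and $(x_1\hat a_1)z\le p$, then $x_1\le p$ and $x_2\le p$, so $x_1=x_2$ by Lemma 3(b), which is false. In this example (3) does fail, but at a different word: $\emptyset\lhd p$ while $x_1z\not\le p$ for every letter $z$, for the same reason. The good case has the same defect: $\bar p=\bar\ell b$ does not by itself produce a divisor of $p$, as $p=x_2x_1$ showed.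

So tameness supplies words without labels, while (3) speaks about words with labels. The remedy is not to lift the word at the end, but to build a labeled word $a_i$ at every cut $v_i$, from left to right. The words provided by tameness are then used only to show that the labeled word is large enough. Condition (3) is invoked at every cut, and each time it produces labels that are correct because they occur below $p$, where Lemma 3(b) allows no choice.

## 9. Carrying labeled words along the cuts

**Proposition 7.** Let $\ell,p\in F_X$ satisfy (3) for every word $a$ over $F_X$. Then $p=\ell c$ for some $c\in F_X$.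

**Proof.** **Step 1: a term for $p$ with tame shape.** This gives us cuts to walk along. Let $L,P_0$ be terms for $\ell,p$. By Lemma 3(c) choose $C=x^{[N]}$ with $\bar LC$ and $\bar P_0C$ LD-equivalent, and let $E$ be a common expansion. It is $\bar\ell$-tame by Lemma 6. By Lemma 2 some iterated left subterm $E_0$ of $E$ is an expansion of $\bar P_0$, and $E_0$ is $\bar\ell$-tame. Lifting the expansion we get a term $P$ for $p$ with shape $E_0$. Let $P$ have leaves $1,\dots,m$, labels $z_i$, words $c_i$ and cuts $v_i$. The cuts of $E_0$ are $\bar v_i$, and $v_i\le v_m=p$.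

**Step 2: comparing words.** The induction compares words whose last letter is left open. For words $u,v$ over $F_X$ write $u\preceq v$ if for each letter $z$ there is a letter $z'$ with $uz'\le vz$. This depends only on the actions of $u$ and $v$. It is transitive: given $u\preceq v\preceq w$ and $z$, pick $z'$ with $vz'\le wz$ and then $z''$ with $uz''\le vz'$. And $u\preceq v$ implies $(r)^\frown u\preceq(r)^\frown v$ for $r\in F_X$, because left translation preserves $\le$.

**Step 3: the claim to be proved by induction.** It says that $\bar v_i$ lies in the gap of $\bar a_i$ or at its upper end, and that the lower end is witnessed with labels.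

**Claim.** For each $i\le m$ there is a word $a_i$ over $F_X$ such that

* (i) $\ell a_i\preceq c_i$, and
* (ii) $\bar v_i\le\bar\ell(\bar a_ix)$.

Suppose that $a_i$ is as claimed. By (i), applied to the letter $z_i$, there is a letter $z'$ with $(\ell a_i)z'\le c_iz_i=v_i\le p$. Therefore
$$(\bar\ell\bar a_i)x\le\bar v_i\qquad\text{and}\qquad \ell a_i\lhd p.\qquad(4)$$
By hypothesis (3), $(\ell)^\frown a_i\lhd p$, that is,
$$\ell(a_iz)\le p\quad\text{for some letter }z.\qquad(5)$$

**Step 4: the start, $i=1$.** Take $a_1=\emptyset$. Then $\ell a_1=\emptyset=c_1$, and $\bar v_1=x\le\bar\ell\le\bar\ell x$.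

**Step 5: from $i$ to $i+1$ when $\bar v_i=\bar\ell(\bar a_ix)$.** Here the walk has reached the upper end of the gap, and we show that $v_i$ itself is a multiple of $\ell$ and open a new gap. Let the claim hold for all indices $\le i$, where $i<m$. Take $z$ from (5). Both $v_i$ and $\ell(a_iz)$ are $\le p$, and their projections are equal. By Lemma 3(b), $v_i=\ell b$ with $b=a_iz$. With $i'\le i$ as in (2), put
$$a_{i+1}=(b)^\frown a_{i'}.$$
By (2), $c_{i+1}$ acts as $(v_i)^\frown c_{i'}$. So
$$\ell a_{i+1}=(\ell b)^\frown(\ell a_{i'})=(v_i)^\frown(\ell a_{i'})\preceq(v_i)^\frown c_{i'},$$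
hence $\ell a_{i+1}\preceq c_{i+1}$, which is (i). For (ii),
$$\bar v_{i+1}=\bar v_i\bar v_{i'}\le(\bar\ell\bar b)\big(\bar\ell(\bar a_{i'}x)\big)=\bar\ell\big(\bar b(\bar a_{i'}x)\big)=\bar\ell(\bar a_{i+1}x).$$

**Step 6: from $i$ to $i+1$ when $\bar v_i<\bar\ell(\bar a_ix)$.** Here the walk is strictly inside the gap, and tameness must show that the next cut does not leave it. Put $a_{i+1}=a_i$. By (2), $c_{i+1}z=v_i(c_{i'}z)>v_i=c_iz_i$ for every letter $z$, so $c_i\preceq c_{i+1}$ and $\ell a_i\preceq c_i\preceq c_{i+1}$, which is (i). For (ii) use tameness of $E_0$ at $i$.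

Suppose $\bar v_i=\bar\ell b$ with $b\in F_1$. Then $\bar\ell b<\bar\ell(\bar a_ix)$. By totality $b<\bar a_ix$, since $\bar a_ix\le b$ would give $\bar\ell(\bar a_ix)\le\bar\ell b$. Lemma 5 yields $\bar\ell b<(\bar\ell\bar a_i)x$, contradicting (4). So this case does not occur: a multiple cannot lie in a gap.

Hence there is a word $a$ over $F_1$ with $(\bar\ell a)x\le\bar v_i$ and $\bar v_{i+1}\le\bar\ell(ax)$. If $\bar a_ix<ax$, then Lemma 5 with $b=\bar a_ix$ gives $\bar\ell(\bar a_ix)<(\bar\ell a)x\le\bar v_i$, contrary to the assumption of this step. So $ax\le\bar a_ix$ by totality, and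
$$\bar v_{i+1}\le\bar\ell(ax)\le\bar\ell(\bar a_ix)=\bar\ell(\bar a_{i+1}x),$$
which is (ii). By (ii) at $i$, Steps 5 and 6 cover all cases, and the claim is proved.

**Step 7: reading off the quotient at $i=m$.** By (5), $\ell(a_mz)\le p$ for some letter $z$. By (ii), $\bar p=\bar v_m\le\bar\ell(\bar a_mx)$. If $\ell(a_mz)<p$, projecting gives $\bar\ell(\bar a_mx)<\bar p\le\bar\ell(\bar a_mx)$, against (Irr). So $p=\ell(a_mz)$. $\square$

**A run of the construction.** Let $\ell=x_1$ and $P=(x_1x_2)(x_1x_1)$, whose shape is tame by Section 7. Here $p=x_1(x_2x_1)$ satisfies (3), as we check in Section 11. Start with $a_1=\emptyset$. Since $\bar v_1=x<xx$, Step 6 gives $a_2=\emptyset$. Now $\bar v_2=xx=\bar\ell x$, so Step 5 applies; (5) gives $\ell z\le p$ with $z=x_2$, so $b=x_2$, and as $i'=1$ we get $a_3=(x_2)$. Next $\bar v_3=(xx)x<x(xx)=\bar\ell(\bar a_3x)$, so $a_4=(x_2)$. At the end (5) reads $\ell(x_2z)\le p$ with $z=x_1$, and the quotient is $a_4z=x_2x_1$.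

## 10. From $\ell p=(\ell\ell)p$ to the division hypothesis

**Proof of Theorem B, (iii)⇒(i).** The purpose is to derive (3) from the equation $\ell p=(\ell\ell)p$; Proposition 7 then finishes. Let $\ell a\lhd p$, say $(\ell a)z\le p$. Multiply by $\ell\ell$ on the left. By left distributivity, $(\ell\ell)(\ell a_j)=\ell(\ell a_j)$ for each entry $a_j$ of $a$. So, using (1),
$$\ell p=(\ell\ell)p\ \ge\ (\ell\ell)\big((\ell a)z\big)=\big(\ell(\ell a)\big)\big((\ell\ell)z\big)=(\ell w)z,\qquad w:=(\ell a)^\frown(\ell).$$
In the last equality, $\ell w$ is the word $\ell(\ell a)$ followed by the entry $\ell\ell$. Hence $\ell w\lhd\ell p$, and Lemma 5 cancels $\ell$: $w\lhd p$. So for some letter $z'$,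
$$p\ \ge\ wz'=(\ell a)(\ell z')=\ell(az'),$$
that is, $(\ell)^\frown a\lhd p$. This is (3). By Proposition 7, $p=\ell c$ for some $c\in F$. $\square$

With the implications (i)⇒(ii)⇒(iii) from Section 2, Theorem B is proved. With the deduction given there, so is Theorem A. In particular, if $\mathcal A_{k_1,\dots,k_n}$ is free, $\ell,p\in\mathcal A_{k_1,\dots,k_n}$ and $\ell^{-1}p$ exists, then $\ell^{-1}p\in\mathcal A_{k_1,\dots,k_n}$: the conjecture is true.

## 11. Exact forms, composites, a dichotomy, and an algebra that is not free

**Any number of generators.** Finiteness of $n$ was not used. For any free $\mathcal A\subseteq\mathcal E_\lambda$ (with any free generating set) and $\ell\in\mathcal A$,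
$$\{\ell q:q\in\mathcal E_\lambda\}\cap\mathcal A=\ell\mathcal A.$$
Equivalently, if $q\in\mathcal E_\lambda\setminus\mathcal A$ then $\ell q\notin\mathcal A$ for all $\ell\in\mathcal A$.

**Composites.** If $\ell_1,\dots,\ell_s,p\in\mathcal A$, $q\in\mathcal E_\lambda$ and $\ell_1(\ell_2(\cdots(\ell_sq)))=p$, then $q\in\mathcal A$. Apply Theorem A to $\ell_1$ and $q_1=\ell_2(\cdots(\ell_sq))$ to get $q_1\in\mathcal A$, and iterate.

**Division dichotomy.** For $\ell,p$ in a free LD algebra exactly one of the following holds:

* (D1) $p=\ell c$ for some $c$;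
* (D2) there is a word $a$ with $\ell a\lhd p$ but not $(\ell)^\frown a\lhd p$.

At least one holds by Proposition 7. They exclude each other: if $p=\ell c$ and $\ell a\lhd\ell c$, then $a\lhd c$ by Lemma 5, so $az\le c$ for some letter $z$, and $\ell(az)\le\ell c=p$, that is, $(\ell)^\frown a\lhd p$. (So every multiple of $\ell$ satisfies (3), as used in the run above.) For $\ell=x_1$, $p=(x_1x_1)x_2$ from Section 5, the word $a=(x_1)$ witnesses (D2): $(x_1x_1)x_2\le p$, while $x_1(x_1z)\le p$ would project to $x(xx)\le(xx)x<x(xx)$.

**Freeness cannot be dropped, already for $n=2$.** Let $j\in\mathcal E_\lambda$, $k_1=jj$, $k_2=(jj)j$. With $\ell=k_1$ and $p=k_2$ we have $\ell j=p$, so $\ell^{-1}p=j$. Every element of $\mathcal A_{k_1,k_2}$ is a left-associated product beginning with $k_1$ or $k_2$. So in $\mathcal A_j\cong F_1$ it is $\ge jj>j$, hence different from $j$ by (Irr). Thus $\ell^{-1}p$ exists but does not lie in $\mathcal A_{k_1,k_2}$. By Theorem A this algebra is not free on $k_1,k_2$. The failure is explicit: $k_1k_2=(k_1k_1)k_2$ holds, because $k_2=k_1j$, whereas $x_1x_2\ne(x_1x_1)x_2$ in the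 free algebra, as we saw in Section 5.
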